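\title{Elementary duality of Ziegler spectra\\ need not come from a homeomorphism}

\begin{abstract}
Elementary duality gives an isomorphism between the lattices of open sets of the right and the left Ziegler spectrum of a ring. We show that this isomorphism need not be induced by a homeomorphism, even after topologically indistinguishable points are identified. For every field $k$ we construct a von Neumann regular $k$-algebra and a family of idempotents such that some indecomposable injective right module is killed by none of them, while every indecomposable injective left module is killed by one of them. The algebra is built from infinite tensor products by a transfinite recursion in ZFC.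
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

Rings have an identity and modules are unital unless we say otherwise, and \emph{regular} means von Neumann regular. All arguments are in ZFC, with no extra hypothesis.

Let $R$ be a ring. A \emph{pp-$n$-formula} for right $R$-modules has the form
\[
\phi(\bar x)=\exists \bar y\ (\bar x,\bar y)\begin{pmatrix} H' \\ H''\end{pmatrix}=0,
\]
where $\bar x$ and $\bar y$ are tuples of $n$ and $l$ variables, and $H'$, $H''$ are $n\times m$ and $l\times m$ matrices over $R$. In a right module $N$ it defines the subgroup $\phi(N)\subseteq N^n$ of those $\bar x$ for which this linear system has a solution $\bar y$. Formulas are equivalent, written $\phi\equiv\psi$, if they define the same subgroup in every module. The equivalence classes form a lattice, with $(\phi\wedge\psi)(N)=\phi(N)\cap\psi(N)$ and $(\phi+\psi)(N)=\phi(N)+\psi(N)$. The \emph{elementary dual} of $\phi$ is the formula for left modules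
\[
D\phi(\bar x)=\exists \bar z\ \begin{pmatrix} I & H' \\ 0 & H''\end{pmatrix}\begin{pmatrix}\bar x\\ \bar z\end{pmatrix}=0 .
\]
Symmetrically, for $H'$ of size $m\times n$ and $H''$ of size $m\times l$,
\[
\phi(\bar x)=\exists \bar y\ (H'\ H'')\begin{pmatrix}\bar x\\ \bar y\end{pmatrix}=0
\quad\text{has dual}\quad
D\phi(\bar x)=\exists \bar z\ (\bar x,\bar z)\begin{pmatrix} I & 0 \\ H' & H''\end{pmatrix}=0 .
\]
The simplest case, and the only one in which we shall compute a dual, exchanges annihilation and divisibility: for $a\in R$,
\begin{equation}\label{eq:dual}
\phi:\ xa=0\qquad\text{has dual}\qquad D\phi:\ \exists z\ (x+az=0),\qquad\text{so } D\phi(M)=aM .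
\end{equation}
By a theorem of Prest, $D$ is an anti-isomorphism between the lattices of right and left pp-$n$-formulas: $D(\phi+\psi)\equiv D\phi\wedge D\psi$, $D(\phi\wedge\psi)\equiv D\phi+D\psi$ and $DD\phi\equiv\phi$.

A short exact sequence of right modules is \emph{pure} if it stays exact after tensoring with every left module, and $N$ is \emph{pure-injective} if $\operatorname{Hom}_R(-,N)$ preserves the exactness of pure sequences. The \emph{right Ziegler spectrum} $\mathrm{Zg}_R$ is the set of isomorphism classes of indecomposable pure-injective right modules, with basic open sets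
\[
(\phi/\psi)=\{N:\ \phi(N)\neq(\phi\wedge\psi)(N)\}
\]
for pairs $\phi,\psi$ of pp-formulas in the same free variables. The left spectrum ${}_R\mathrm{Zg}$ is defined in the same way. By a theorem of Herzog, the rule $(\phi/\psi)\mapsto(D\psi/D\phi)$ is well defined and extends to a lattice isomorphism $D$ from the open sets of $\mathrm{Zg}_R$ to the open sets of ${}_R\mathrm{Zg}$; it is idempotent in the sense that dualizing twice gives the identity.

This isomorphism is defined on open sets only, and one asks whether it comes from a map on points. Two points of a space are \emph{topologically indistinguishable} if they lie in the same open sets. Let $\pi$ and $\pi'$ be the quotient maps of $\mathrm{Zg}_R$ and ${}_R\mathrm{Zg}$ that identify such points. Every open set is a union of classes, so $U\mapsto\pi(U)$ identifies the open sets of $\mathrm{Zg}_R$ with those of its quotient, and likewise for $\pi'$. The following problem is posed in \cite{Gregory}.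

\medskip
\noindent\textbf{Problem.} Is there, for every ring $R$,
\begin{itemize}
\item[(a)] a homeomorphism $f\colon\mathrm{Zg}_R\to{}_R\mathrm{Zg}$ with $f(U)=D(U)$ for all open $U$?
\item[(b)] a homeomorphism $\bar f$ between the two quotient spaces with $\bar f(\pi(U))=\pi'(D(U))$ for all open $U$?
\end{itemize}
\medskip

In the simplest case the answer is yes. Let $R$ be a finite product of matrix rings over division rings, and let $e_1,\dots,e_n$ be the identities of the factors. All modules are semisimple and injective, so the points are the simple right modules $N_1,\dots,N_n$ and the simple left modules $M_1,\dots,M_n$. Formula \eqref{eq:Ue} below shows that $\{N_i\}=\{N:Ne_i\ne0\}$ is open with $D(\{N_i\})=\{M_i\}$, and $N_i\mapsto M_i$ induces $D$.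

There is also a general reason to expect a positive answer to (b). For a point $x$ of a space $X$, the set $O_x=X\setminus\overline{\{x\}}$ is the largest open set that misses $x$, so
\begin{equation}\label{eq:Ox}
x\in U\iff U\not\subseteq O_x\qquad(U\text{ open}).
\end{equation}
Hence $O_x$ determines $x$ up to indistinguishability. It is also \emph{prime}: it is proper, and $U\cap U'\subseteq O_x$ forces $U\subseteq O_x$ or $U'\subseteq O_x$. Lattice isomorphisms preserve primes. If every prime open set of both spectra has the form $O_x$, we can match $N$ with $M$ when $D(O_N)=O_M$, and by \eqref{eq:Ox} this matching is a bijection $\bar f$ as in (b). What the lattice does not record is which primes come from points. In other terms, it records finite intersections of open sets, but for an infinite family only the interior of the intersection. Our counterexample exploits this.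

\begin{theorem}\label{thm:main}
For every field $k$ there is a von Neumann regular $k$-algebra $R$ for which there is neither a homeomorphism $f$ as in \textup{(a)} nor a homeomorphism $\bar f$ as in \textup{(b)}. Thus both questions have a negative answer.
\end{theorem}

This follows from a statement about injective modules.

\begin{theorem}\label{thm:A}
For every field $k$ there are a von Neumann regular $k$-algebra $R$ and a family $(e_p)_{p\in P}$ of nonzero idempotents of $R$ such that
\begin{itemize}
\item[(1)] some indecomposable injective right $R$-module $E$ satisfies $Ee_p\ne0$ for all $p\in P$;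
\item[(2)] no indecomposable injective left $R$-module $M$ satisfies $e_pM\ne0$ for all $p\in P$.
\end{itemize}
\end{theorem}

For a commutative ring (1) and (2) contradict each other, so the task is to build a ring whose two sides differ in this way. Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:A}. Section~\ref{sec:systems} attaches a regular ring to a system of tensor products of paired vector spaces $V_p$, $T_p$. Section~\ref{sec:functionals} obtains the module $E$ from a multiplicative functional on the spaces $V_p$, and shows by hand how an infinite tensor product can preserve this functional and destroy its mirror image on the spaces $T_p$. Sections~\ref{sec:threads} and~\ref{sec:recursion} add enough such infinite tensor products to anticipate every left module, and Section~\ref{sec:left} proves (2).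

\section{From idempotents to the spectra}\label{sec:reduction}

A ring, possibly without identity, is \emph{regular} if for every $a$ there is $b$ with $aba=a$. Over a regular ring with identity every module is flat. So every short exact sequence is pure, pure-injective means injective, and the points of the two spectra are the indecomposable injective modules.

A nonzero module is \emph{uniform} if any two nonzero submodules have nonzero intersection. Recall that every module $X$ has an injective hull, an injective module in which $X$ is essential (meets every nonzero submodule), that an injective module contains an injective hull of each of its submodules, and that injective submodules are direct summands.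

\begin{lemma}\label{lem:uniform}
An indecomposable injective module is uniform, and the injective hull of a uniform module is indecomposable.
\end{lemma}

\begin{proof}
Let $E$ be injective with nonzero submodules $X,Y$ such that $X\cap Y=0$, and let $X'\subseteq E$ be an injective hull of $X$. Then $X'\cap Y=0$ because $X$ is essential in $X'$, so $X'$ is a proper nonzero summand of $E$. Conversely, if the hull of $N$ is $E_1\oplus E_2$ with $E_1,E_2\ne0$, then $E_1\cap N$ and $E_2\cap N$ are nonzero and meet in $0$.
\end{proof}

Let $e$ be an idempotent of any ring $R$, and let $U_e=(\phi/\psi)$ with $\phi\colon x(1-e)=0$ and $\psi\colon x=0$. Then $\phi(N)=Ne$ and $\psi(N)=0$. By \eqref{eq:dual}, $D\psi(M)=M$ and $D\phi(M)=(1-e)M$, and $(1-e)M=M$ if and only if $eM=0$. Therefore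
\begin{equation}\label{eq:Ue}
U_e=\{N:\ Ne\ne0\},\qquad D(U_e)=(D\psi/D\phi)=\{M:\ eM\ne0\}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]
By \eqref{eq:Ue}, Theorem~\ref{thm:A} says that $E\in\bigcap_pU_{e_p}$ and $\bigcap_pD(U_{e_p})=\emptyset$. A map $f$ as in (a) would send $E$ into $\bigcap_pD(U_{e_p})$. Given $\bar f$ as in (b), choose $M$ with $\pi'(M)=\bar f(\pi(E))$. For each $p$ we have $\pi'(M)\in\pi'(D(U_{e_p}))$, and $D(U_{e_p})$ is a union of classes, so $M\in D(U_{e_p})$. Again the intersection would be nonempty.
\end{proof}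

\begin{remark}
Neither continuity nor bijectivity of $f$ and $\bar f$ was used. In the terms of Section~\ref{sec:intro}, the prime open set $D(O_E)$ is not of the form $O_M$: if it were, \eqref{eq:Ox} would give $M\in D(U)\iff D(U)\not\subseteq D(O_E)\iff U\not\subseteq O_E\iff E\in U$, and $M$ would lie in every $D(U_{e_p})$.
\end{remark}

\section{Tensor systems and their rings}\label{sec:systems}

Fix a field $k$; vector spaces, algebras and tensor products are over $k$. \emph{Countable} means finite or countably infinite. A bilinear form $V\times T\to k$ is \emph{nondegenerate} if every nonzero element of either space pairs nontrivially with some element of the other.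

\begin{lemma}\label{lem:forms}
Let $\langle\,,\rangle\colon V\times T\to k$ be nondegenerate.
\begin{itemize}
\item[(i)] If $v_1,\dots,v_n\in V$ are independent, there are $u_1,\dots,u_n\in T$ with $\langle v_i,u_j\rangle=\delta_{ij}$; likewise with $V$ and $T$ exchanged.
\item[(ii)] If $V'\times T'\to k$ is also nondegenerate, so is the form on $(V\otimes V')\times(T\otimes T')$ given by $\langle v\otimes v',t\otimes t'\rangle=\langle v,t\rangle\langle v',t'\rangle$, and every nonzero element pairs nontrivially with a pure tensor.
\item[(iii)] If $m\colon V\to k$ is linear and nonzero and $0\ne c\in T$, there are $\varphi\in V$ and $0\neq\ell\in k$ with $m(\varphi)=1=\langle\varphi,\ell c\rangle$.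
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $u\mapsto(\langle v_i,u\rangle)_i$ did not map $T$ onto $k^n$, there would be scalars $\ell_i$, not all zero, with $\langle\sum_i\ell_iv_i,u\rangle=0$ for all $u$, although $\sum_i\ell_iv_i\ne0$.

(ii) Write a nonzero element as $\sum_jv_j\otimes v'_j$ with the $v'_j$ independent and $v_1\ne0$. Choose $t$ with $\langle v_1,t\rangle\ne0$. Then $\sum_j\langle v_j,t\rangle v'_j\ne0$ pairs nontrivially with some $t'$, and so the given element pairs nontrivially with $t\otimes t'$. The other side is symmetric.

(iii) Take $v,w$ with $m(v)\ne0$ and $\langle w,c\rangle\ne0$. If $\langle v,c\rangle=0$ and $m(w)=0$, then $m(v+w)=m(v)$ and $\langle v+w,c\rangle=\langle w,c\rangle$. So one of $v$, $w$, $v+w$ has nonzero value under both functionals. Scale it to $\varphi$ with $m(\varphi)=1$ and put $\ell=\langle\varphi,c\rangle^{-1}$.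
\end{proof}

\subsection*{Systems}

Let $W$ be the space with basis $\epsilon_0,\epsilon_1,\dots$ and the nondegenerate form $\langle\epsilon_i,\epsilon_j\rangle=\delta_{ij}$. We want to place a copy of $W$ at each point of a large set and form tensor products over certain subsets $p$, some of them infinite. An infinite tensor product is not determined by its factors, and the freedom in choosing it drives the whole construction. The following definition lists what we keep.

\begin{definition}\label{def:system}
A \emph{support family} is a set $P$ of sets that contains $\emptyset$, is closed under finite unions and differences, and contains $\{x\}$ for all $x\in\bigcup P$. It is closed under finite intersections, as $p\cap q=p\setminus(p\setminus q)$, and contains all finite subsets of $\bigcup P$. A \emph{system} on $P$ consists of spaces $V_p,T_p$ of countable dimension with a bilinear form $\langle\,,\rangle\colon V_p\times T_p\to k$ for $p\in P$, and bilinear products $V_p\times V_q\to V_{p\cup q}$ and $T_p\times T_q\to T_{p\cup q}$ for disjoint $p,q\in P$, such that: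
\begin{itemize}
\item[(S1)] $V_\emptyset=T_\emptyset=k$, the form is the multiplication of $k$, and products with elements of $k$ are scalar multiplication; $V_{\{x\}}=T_{\{x\}}=W$ with its form;
\item[(S2)] the products are commutative and associative and induce isomorphisms $V_p\otimes V_q\cong V_{p\cup q}$ and $T_p\otimes T_q\cong T_{p\cup q}$;
\item[(S3)] $\langle vw,tu\rangle=\langle v,t\rangle\langle w,u\rangle$ for $v\in V_p$, $t\in T_p$, $w\in V_q$, $u\in T_q$ with $p\cap q=\emptyset$;
\item[(S4)] all $V_p,T_p$ are nonzero and all forms are nondegenerate.
\end{itemize}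
A \emph{multiplicative functional} on $V$ is a family of nonzero linear maps $m\colon V_p\to k$ $(p\in P)$ with $m(vw)=m(v)m(w)$ for all products. Multiplicative functionals on $T$ are defined in the same way.
\end{definition}

By (S2), products of nonzero elements are nonzero, the products $vw$ span $V_{p\cup q}$, and an expression that is linear in $v$ and in $w$ defines a linear map on $V_{p\cup q}$. For subspaces $U\subseteq T_p$ and $U'\subseteq T_q$ we write $UU'$ for the span of the products, which is the image of $U\otimes U'$. The axioms are symmetric: exchanging $V$ and $T$ gives a system, the \emph{mirror system}.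

\begin{example}[The free system]\label{ex:free}
Let $P$ be the set of finite subsets of a set $X$. Let $V_p=T_p$ have the orthonormal basis $\epsilon_\sigma$, $\sigma\colon p\to\omega$, with $\epsilon_\sigma\epsilon_{\sigma'}=\epsilon_{\sigma\cup\sigma'}$. This is a system with $V_p=W^{\otimes p}$. A multiplicative functional is the same as a choice of a nonzero functional $m_x$ on $W$ for each $x\in X$, through $m(\epsilon_\sigma)=\prod_{x\in p}m_x(\epsilon_{\sigma(x)})$.
\end{example}

\subsection*{The ring}

Fix a system on $P$ and put $S_p=V_p\otimes T_p$. An element $v\otimes t$ is a rank-one operator $\langle-,t\rangle v$ on $V_p$, and we let it act on the larger spaces $V_r\cong V_p\otimes V_{r\setminus p}$ through the first factor. Precisely, for $p\subseteq r$ in $P$ let $S_p$ act on $V_r$ from the left and on $T_r$ from the right by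
\begin{equation}\label{eq:action}
(v\otimes t)(v'w)=\langle v',t\rangle\,vw,\qquad (t'u)(v\otimes t)=\langle v,t'\rangle\,tu,
\end{equation}
where $v'\in V_p$, $w\in V_{r\setminus p}$, $t'\in T_p$, $u\in T_{r\setminus p}$. Put
\[
R=\bigoplus_{p\in P}S_p,\qquad R_r=\bigoplus_{p\subseteq r}S_p\quad(r\in P),
\]
and let $L_r\colon R_r\to\operatorname{End}(V_r)$ be the linear map given by the left actions. Every finite subset of $R$ lies in some $R_r$, and $r$ may be enlarged. With a single point $x$, the space $R=k\oplus S_{\{x\}}$ is the algebra of scalars plus finitary matrices acting on $W$. In general we read off the multiplication from composition of operators, and for this we need the operators to determine the elements.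

\begin{lemma}\label{lem:faithful}
The map $L_r$ is injective for every $r\in P$.
\end{lemma}

\begin{proof}
Let $a=\sum_{p\in Q}a_p$ with $Q\neq\emptyset$ finite, $p\subseteq r$ and $0\ne a_p\in S_p$ for $p\in Q$. Choose $p_0\in Q$ minimal under inclusion. We find a test vector in $T_r$ that is orthogonal to the images of all $a_p$ with $p\ne p_0$, but not to the image of $a_{p_0}$.

For $p\in Q\setminus\{p_0\}$ minimality gives a point $x_p\in p\setminus p_0$. Let $Y\in P$ be the finite set of these points. Write $a_p$ as a finite sum of terms $\alpha v\otimes t$ with $\alpha\in V_{\{x_p\}}$, $v\in V_{p\setminus\{x_p\}}$, $t\in T_p$. For each $x\in Y$ only finitely many $\alpha\in V_{\{x\}}=W$ occur in the sums for those $p$ with $x_p=x$. Since $W$ has infinite dimension, there is $0\ne\theta_x\in T_{\{x\}}$ orthogonal to all of them. By \eqref{eq:action}, $a_pV_r$ is contained in the span of the elements $\alpha w$ with $\alpha$ as above and $w\in V_{r\setminus\{x_p\}}$, so (S3) gives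
\[
\langle a_pV_r,\ \theta_{x_p}T_{r\setminus\{x_p\}}\rangle=0\qquad(p\ne p_0).
\]
Put $\theta=\prod_{x\in Y}\theta_x\ne0$ in $T_Y$. If $a_{p_0}=\sum_jv_j\otimes t_j$, then $\langle a_{p_0}w_0,u_0\rangle=\sum_j\langle v_j,u_0\rangle\langle w_0,t_j\rangle$ is the pairing of $a_{p_0}$ with $u_0\otimes w_0\in T_{p_0}\otimes V_{p_0}$. By Lemma~\ref{lem:forms}(ii) it is nonzero for suitable $w_0,u_0$. Choose $w_1\in V_Y$ with $\langle w_1,\theta\rangle=1$, and $w_2\in V_q$, $u_2\in T_q$ with $\langle w_2,u_2\rangle=1$, where $q=r\setminus(p_0\cup Y)$. Then
\[
\langle a(w_0w_1w_2),u_0\theta u_2\rangle=\langle (a_{p_0}w_0)w_1w_2,u_0\theta u_2\rangle=\langle a_{p_0}w_0,u_0\rangle\ne0 .\qedhere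
\]
\end{proof}

The infinite dimension of $W$ is needed here: for $W=k^n$ the element $1\otimes1-\sum_{i<n}\epsilon_i\otimes\epsilon_i$ of $S_\emptyset\oplus S_{\{x\}}$ would act as zero.

When an operator from $S_p$ is composed with one from $S_q$, two rank-one operators meet on $p\cap q$, and elsewhere one of the two is the identity. So let $v\in V_p$ and $t'\in T_q$, let $t=t_0t_1$ with $t_0\in T_{p\cap q}$, $t_1\in T_{p\setminus q}$, let $v'=v'_0v'_1$ with $v'_0\in V_{p\cap q}$, $v_1'\in V_{q\setminus p}$, and define
\begin{equation}\label{eq:mult}
(v\otimes t_0t_1)(v'_0v'_1\otimes t')=\langle v'_0,t_0\rangle\ vv'_1\otimes t_1t'\ \in S_{p\cup q}.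
\end{equation}
The right side is linear in each of the six factors, so by (S2) this defines a bilinear map $S_p\times S_q\to S_{p\cup q}$, and hence a bilinear multiplication on $R$.

\begin{proposition}\label{prop:ring}
With this multiplication $R$ is an associative $k$-algebra with identity $1\otimes1\in S_\emptyset$. Each $R_r$ is a subalgebra, $V_r$ is a left and $T_r$ a right $R_r$-module, and:
\begin{itemize}
\item[(R1)] $S_pS_q\subseteq S_{p\cup q}$;
\item[(R2)] $a(v\otimes t)=av\otimes t$ and $(v\otimes t)a=v\otimes ta$ for $a\in R_r$, $v\otimes t\in S_r$; in particular $(v'\otimes u)(v\otimes t)=\langle v,u\rangle\,v'\otimes t$ in $S_r$;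
\item[(R3)] $(v\otimes t)(v'\otimes t')=vv'\otimes tt'=(v'\otimes t')(v\otimes t)$ for $v\otimes t\in S_p$, $v'\otimes t'\in S_q$ with $p\cap q=\emptyset$;
\item[(R4)] $a(ww')=(aw)w'$ for $a\in R_r$, $r\subseteq r'$, $w\in V_r$, $w'\in V_{r'\setminus r}$.
\end{itemize}
The flip $v\otimes t\mapsto t\otimes v$ identifies $R^{\mathrm{op}}$ with the ring of the mirror system.
\end{proposition}

\begin{proof}
(R1) holds by definition and shows that $R_r$ is closed under multiplication. Keep the notation of \eqref{eq:mult}, let $p,q\subseteq r$, and let $w=w_1w_2w_3$ with $w_1\in V_q$, $w_2\in V_{p\setminus q}$, $w_3\in V_{r\setminus(p\cup q)}$. Since $v'_0w_2\in V_p$,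
\[
(v\otimes t)\bigl((v'\otimes t')w\bigr)=\langle w_1,t'\rangle\,(v\otimes t)\bigl(v'_0w_2\cdot v'_1w_3\bigr)=\langle w_1,t'\rangle\langle v'_0,t_0\rangle\langle w_2,t_1\rangle\,vv'_1w_3 .
\]
The right side of \eqref{eq:mult} sends $w=w_1w_2\cdot w_3$ to $\langle v'_0,t_0\rangle\langle w_1w_2,t't_1\rangle vv'_1w_3$, which is the same element by (S3). So $L_r$ is multiplicative, and $L_r(1\otimes 1)=\mathrm{id}$. As $L_r$ is injective, $R_r$ is associative with identity $1\otimes1$, and so is $R$, since any three elements lie in one $R_r$.

In the mirror system, formula \eqref{eq:mult} gives $(t_0t_1\otimes v)$ multiplied on the left by $(t'\otimes v'_0v'_1)$ the value $\langle v'_0,t_0\rangle\,t't_1\otimes v'_1v$, the flip of the right side of \eqref{eq:mult}. This proves the last claim. The left actions of the mirror system are the right actions in \eqref{eq:action}, so $T_r$ is a right $R_r$-module.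

For (R2) let $a=v_1\otimes t_1\in S_p$ with $p\subseteq r$. If $v=v'w$ with $v'\in V_p$, then \eqref{eq:mult} gives $a(v\otimes t)=\langle v',t_1\rangle v_1w\otimes t=av\otimes t$. If $t=t'u$ with $t'\in T_p$, it gives $(v\otimes t)a=\langle v_1,t'\rangle v\otimes ut_1=v\otimes ta$. (R3) is \eqref{eq:mult} with $p\cap q=\emptyset$. For (R4), both sides equal $\langle v',t_1\rangle v_1w''w'$ when $a=v_1\otimes t_1\in S_p$ and $w=v'w''$ with $v'\in V_p$.
\end{proof}

\begin{proposition}\label{prop:regular}
The ring $R$ is regular.
\end{proposition}

\begin{proof}
Each $S_q$ is a subring without identity in general, and $R$ is built from these by extensions. So we prove regularity in three steps.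

\emph{Each $S_q$ is regular.} Write $a\in S_q$ as $\sum_jv_j\otimes t_j$ with the fewest terms; then the $v_j$ are independent and the $t_j$ are independent. By Lemma~\ref{lem:forms}(i) there are $u_j\in T_q$, $w_j\in V_q$ with $\langle v_i,u_j\rangle=\delta_{ij}=\langle w_i,t_j\rangle$. By (R2),
\[
a\Bigl(\sum_lw_l\otimes u_l\Bigr)a=\sum_{j,l,i}\langle w_l,t_j\rangle\langle v_i,u_l\rangle\,v_j\otimes t_i=a .
\]

\emph{If $J$ is an ideal of a ring $B$, possibly without identity, and $J$ and $B/J$ are regular, then $B$ is regular.} Given $a\in B$, take $b\in B$ with $j=a-aba\in J$ and $g\in J$ with $jgj=j$. For $b'=b+g-bag-gab+bagab$ we get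
\[
ab'a=aba+(a-aba)g(a-aba)=aba+j=a .
\]

\emph{Conclusion.} A given element of $R$ lies in $B=\bigoplus_{q\in Q}S_q$ for a finite $Q\subseteq P$ closed under unions. Enumerate $Q=\{q_1,\dots,q_n\}$ so that $q_i\subseteq q_j$ implies $i\le j$. By (R1), $I_j=\bigoplus_{i\ge j}S_{q_i}$ is an ideal of $B$, and $I_j/I_{j+1}\cong S_{q_j}$ as rings, with $I_{n+1}=0$. Downward induction on $j$ shows that $B=I_1$ is regular.
\end{proof}

For each $p\in P$ fix $v_p\in V_p$ and $t_p\in T_p$ with $\langle v_p,t_p\rangle=1$, which is possible by (S4). By (R2),
\[
e_p=v_p\otimes t_p\in S_p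
\]
is a nonzero idempotent. These are the idempotents of Theorem~\ref{thm:A}.

\begin{remark}\label{rem:finite}
Fix $r\in P$. By (R1), $\bigoplus_{p\not\subseteq r}S_p$ is an ideal of $R$ with quotient $R_r$, so $V_r$ is a left $R$-module. It is simple: if $\langle v,u\rangle=1$, then $(v'\otimes u)v=v'$ for all $v'\in V_r$. Moreover $e_pV_r\ne0$ exactly when $p\subseteq r$. So the injective hull of $V_r$ lies in $D(U_{e_p})$ for all $p\subseteq r$, and finitely many idempotents $e_p$ never suffice for Theorem~\ref{thm:A}(2). If $P$ has a largest element, (2) fails.
\end{remark}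

\section{Modules from multiplicative functionals}\label{sec:functionals}

To find one uniform right module on which no $e_p$ acts as zero, we have to glue the simple $R_r$-modules $T_r$ as $r$ grows. A multiplicative functional $m$ on $V$ does this. Think of $m$ as a generator, with $a\in R_r$ sending it to the functional $w\mapsto m(aw)$ on $V_r$; the elements of $S_r$ then send it to the functionals $\langle-,t\rangle$ with $t\in T_r$.

\begin{proposition}\label{prop:right}
If $V$ has a multiplicative functional $m$, there is an indecomposable injective right $R$-module $E$ with $Ee_p\ne0$ for all $p\in P$. If $T$ has a multiplicative functional, there is an indecomposable injective left $R$-module $M$ with $e_pM\ne0$ for all $p\in P$.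
\end{proposition}

\begin{proof}
The second statement is the first for the mirror system. For $a\in R_r$ consider the condition $m(aV_r)=0$. It does not depend on $r$. Indeed, if $r\subseteq r'$, then $m(a(ww'))=m(aw)m(w')$ for $w\in V_r$, $w'\in V_{r'\setminus r}$ by (R4); the products $ww'$ span $V_{r'}$, and $m\ne0$ on $V_{r'\setminus r}$. So the conditions for $r$ and $r'$ agree, and two arbitrary choices are compared through their union. Let $K$ be the set of $a\in R$ satisfying the condition. It is a subspace, and a right ideal because $abV_r\subseteq aV_r$ for $a,b\in R_r$. For $v\otimes t\in S_r$ we have $m((v\otimes t)w)=\langle w,t\rangle m(v)$, so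
\begin{equation}\label{eq:K}
v\otimes t\in K\iff m(v)=0\ \text{ or }\ t=0 .
\end{equation}
In particular $1\notin K$. Put $N=R/K$.

\emph{$N$ is uniform.} Let $a,a'\in R\setminus K$, say $a,a'\in R_r$. Fix $w_0\in V_r$ with $m(w_0)=1$ and $0\ne t\in T_r$. Choose $w\in V_r$ with $m(aw)=1$. By (R2), $a(w\otimes t)-w_0\otimes t=(aw-w_0)\otimes t$, which lies in $K$ by \eqref{eq:K}. So $w_0\otimes t\in aR+K$, and in the same way $w_0\otimes t\in a'R+K$, while $w_0\otimes t\notin K$.

\emph{$Ne_p\ne0$.} If $w_0\in V_p$ and $m(w_0)=1$, then $(w_0\otimes t_p)e_p=w_0\otimes t_p\notin K$.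

By Lemma~\ref{lem:uniform} the injective hull $E$ of $N$ is as required.
\end{proof}

The free system has multiplicative functionals on both sides, so its ring satisfies (1) of Theorem~\ref{thm:A} and violates (2). To break the symmetry we add infinite supports.

\begin{example}[One infinite support]\label{ex:thread}
Take the free system on the finite subsets of $\omega$. Let $m$ on $V$ and $\chi$ on $T$ both be given by the functional $\langle\epsilon_0,-\rangle$ on $W$ at every point. Put
\[
c=\epsilon_1,\qquad\varphi=\epsilon_0+\epsilon_1,\qquad\text{so that}\quad\langle\varphi,c\rangle=1,\quad m(\varphi)=1,\quad\chi(c)=0 .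
\]
Let $P'$ consist of the finite and the cofinite subsets of $\omega$. For cofinite $r$ let $T_r$ be the direct limit of the spaces $T_{r\cap n}$, for large $n$, along multiplication by the copy $c_{(n)}\in T_{\{n\}}$ of $c$. Define $V_r$ in the same way with $\varphi$. Thus $T_r$ is spanned by infinite products $\prod_{x\in r}t_x$ with $t_x=c$ for almost all $x$, and $V_r$ by products $\prod_{x\in r}v_x$ with $v_x=\varphi$ for almost all $x$. The formulas
\[
\Bigl\langle\prod v_x,\prod t_x\Bigr\rangle=\prod\langle v_x,t_x\rangle,\qquad m\Bigl(\prod v_x\Bigr)=\prod m(v_x)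
\]
make sense because almost all factors equal $1$. So $m$ survives; Lemma~\ref{lem:threads} verifies the axioms in general.

The functional $\chi$ does not survive. Every element of $T_\omega$ has the form $c_{(n)}h$ with $h\in T_{\omega\setminus\{n\}}$ for large $n$, so a multiplicative extension of $\chi$ would vanish on $T_\omega$. The same argument applies to modules. Let $y$ be an element of a left module over the new ring with $(\alpha\otimes c_{(n)})y=0$ for all $n$ and all $\alpha\in V_{\{n\}}$. The generator of the module attached to $\chi$ has this property, by the mirror image of \eqref{eq:K}. Then (R3) gives $(\alpha w\otimes c_{(n)}h)y=(w\otimes h)(\alpha\otimes c_{(n)})y=0$, and so $S_\omega y=0$.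
\end{example}

In this example the functional on $T$ given by $\langle\varphi,-\rangle$ at every point does extend, so one infinite support is not enough. Two different choices of the vectors $c$ on the same cofinite set would prescribe two different spaces $T_r$, so further infinite supports must be almost disjoint. If $|k|\le2^{\aleph_0}$ this is affordable. There are at most $(|k|^{\aleph_0})^{\aleph_0}= 2^{\aleph_0}$ multiplicative functionals $\chi$ on $T$, and there are $2^{\aleph_0}$ infinite subsets of $\omega$ with pairwise finite intersections (the branches of a binary tree whose nodes are enumerated by $\omega$). Give each $\chi$ its own set, with vectors $0\ne c_x\in\ker\chi_x$ and vectors $\varphi_x$ from Lemma~\ref{lem:forms}(iii). Lemma~\ref{lem:threads} then yields a system in which $V$ has a multiplicative functional and $T$ has none.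

This is not yet Theorem~\ref{thm:A}(2), since we must handle arbitrary uniform left modules. Section~\ref{sec:left} shows that, when there are enough points, such a module still contains an element $z\neq 0$ killed by all $w\otimes c_i$ for vectors $0\ne c_i\in T_{d_i}$ on very many disjoint supports $d_i$. The supports $d_i$ are dictated by the module; they need not be points and may be infinite supports added earlier. So the new supports must be assembled from blocks, and the construction must be iterated.

\section{Adding points and threads}\label{sec:threads}

From now on we consider pairs consisting of a system and a multiplicative functional $m$ on $V$. A pair on $P'\supseteq P$ \emph{extends} a pair on $P$ if all its data restrict to the given ones. The union of a nonempty chain of pairs, each extending the earlier ones, is a pair, because each axiom involves finitely many supports.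

\begin{lemma}\label{lem:point}
A pair on $P$ extends to $P\cup\{p\cup\{x\}:p\in P\}$ for any $x\notin\bigcup P$.
\end{lemma}

\begin{proof}
The new family is a support family. Put $V_{p\cup\{x\}}=V_p\otimes W$ and $T_{p\cup\{x\}}=T_p\otimes W$, identifying $k\otimes W$ with $W$, with the tensor product form and $m(v\otimes\alpha)=m(v)\langle\alpha,\epsilon_0\rangle$. At most one of two disjoint supports contains $x$, so all new products are given by $(v\otimes\alpha)w=w(v\otimes\alpha)=vw\otimes\alpha$ and the same rule for $T$. Axioms (S1)--(S3) and the multiplicativity of $m$ follow from the same properties on $P$, since the factor $W$ is carried along unchanged. (S4) is Lemma~\ref{lem:forms}(ii), and $m(v\otimes\epsilon_0)=m(v)$ shows $m\ne0$.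
\end{proof}

Ordinals are identified with the sets of their predecessors. Let $\beta$ be a limit ordinal. A subset of $\beta$ is \emph{bounded} if it is contained in some $\gamma<\beta$. We use boundedness as the measure of smallness that finiteness was in Example~\ref{ex:thread}.

\begin{definition}
Consider a pair on a support family $P$ of bounded subsets of $\beta$. A \emph{thread} is a sequence $(d_n,c_n,\varphi_n)_{n<\omega}$ such that
\begin{itemize}
\item[(T1)] the \emph{blocks} $d_n\in P$ are nonempty and pairwise disjoint;
\item[(T2)] for each $\gamma<\beta$, $d_n\cap\gamma=\emptyset$ for all but finitely many $n$;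
\item[(T3)] $c_n\in T_{d_n}$, $\varphi_n\in V_{d_n}$ and $\langle\varphi_n,c_n\rangle=1=m(\varphi_n)$.
\end{itemize}
Its \emph{tails} are $\tau_{\ge n}=\bigcup_{l\ge n}d_l$ and its \emph{support} is $\tau=\tau_{\ge0}$. A family of threads $(d^i_n,c^i_n,\varphi^i_n)_{n<\omega}$, $i\in I$, is \emph{almost disjoint} if $\tau^i\cap\tau^j$ is bounded for $i\ne j$.
\end{definition}

By (T1) and (T2), every tail is unbounded, and a bounded set meets only finitely many blocks of a thread, so it is disjoint from some tail.

\begin{lemma}\label{lem:threads}
Consider a pair on a support family $P$ of bounded subsets of $\beta$ and an almost disjoint family of threads indexed by $I$. Then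
\[
P'=\Bigl\{q\cup\bigcup_{i\in F}\tau^i_{\ge n}:\ q\in P,\ F\subseteq I\text{ finite},\ n<\omega\Bigr\}
\]
is a support family with $\bigcup P'=\bigcup P$, and the pair extends to $P'$ in such a way that for each $i\in I$
\begin{equation}\label{eq:kill}
\text{every element of }T_{\tau^i}\text{ has the form }c^i_nh\text{ with }n<\omega\text{ and }h\in T_{\tau^i\setminus d^i_n}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{$P'$ is a support family.} In a representation $q\cup\bigcup_F\tau^i_{\ge n}$ we may increase $n$ by moving finitely many blocks into $q$. Hence two members of $P'$ have representations with the same $n$, and their union is in $P'$. Next, if $p\in P$ and $s\in P'$, then $p$ meets finitely many blocks of each thread, so $p\cap s$ is a finite union of members of $P$. Thus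
\begin{equation}\label{eq:pminus}
p\setminus s=p\setminus(p\cap s)\in P\qquad(p\in P,\ s\in P').
\end{equation}
Now let $r=q\cup\bigcup_F\tau^i_{\ge n}$ and $s=q'\cup\bigcup_{F'}\tau^i_{\ge n'}$. If $i\in F\setminus F'$, then $s\cap\tau^i$ is bounded by almost disjointness, so a tail of $\tau^i$ is disjoint from $s$. If $i\in F\cap F'$, a tail of $\tau^i$ lies in $s$. After increasing $n$ we have $r\setminus s=(q\setminus s)\cup\bigcup_{F\setminus F'}\tau^i_{\ge n}$, which is in $P'$ by \eqref{eq:pminus}. Finally $P\subseteq P'$ and $\bigcup P'=\bigcup P$, so $P'$ contains $\emptyset$ and all singletons.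

\emph{Approximating $r\in P'$ by members of $P$.} To define $V_r$ and $T_r$ we need a sequence of approximations that depends on $r$ alone. For $r=q\cup\bigcup_F\tau^i_{\ge n}$ the set $r\cap\tau^i$ contains a tail if $i\in F$ and is bounded if $i\notin F$. So $F=F(r):=\{i:r\cap\tau^i\text{ is unbounded}\}$ is determined by $r$. Call $n$ a \emph{level} of $r$ if the tails $\tau^i_{\ge n}$, $i\in F(r)$, are pairwise disjoint and contained in $r$. If $n$ is a level, so is $n+1$. All large $n$ are levels, because for $i\ne j$ the bounded set $\tau^i\cap\tau^j$ misses a tail of $\tau^i$. For a level $n$ put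
\[
r_n=r\setminus\bigcup_{i\in F(r)}\tau^i_{\ge n},\qquad\text{so that}\qquad r_{n+1}=r_n\sqcup\bigsqcup_{i\in F(r)}d^i_n .
\]
For large $n$ we can write $r=q\cup\bigcup_{F(r)}\tau^i_{\ge n}$ with $q\in P$, and $r_n=q\setminus\bigcup_{F(r)}\tau^i_{\ge n}\in P$ by \eqref{eq:pminus}. Since $r_n=r_{n+1}\setminus\bigcup_{F(r)}d^i_n$, downward induction gives $r_n\in P$ for every level $n$.

\emph{Spaces, forms and $m$.} With $n$ running over the levels of $r$, let
\[
V_r=\varinjlim V_{r_n}\ \text{ along }\ v\mapsto v\prod_{i\in F(r)}\varphi^i_n,\qquad
T_r=\varinjlim T_{r_n}\ \text{ along }\ t\mapsto t\prod_{i\in F(r)}c^i_n .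
\]
These spaces have countable dimension. For $r\in P$ we have $F(r)=\emptyset$ and $r_n=r$, the transition maps are identities, and nothing changes. By (S3), multiplicativity of $m$ and (T3), the transition maps preserve the forms and $m$. So the forms and $m$ are defined on the limits and can be computed at any common level. A nonzero element of $V_r$ is the class of some $0\ne v\in V_{r_n}$, which pairs nontrivially with some $t\in T_{r_n}$, hence with its class; the same holds for $T_r$. Also $m\ne0$ and the form is nonzero on the limits because this holds at each level. This gives (S4).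

\emph{Products.} Let $r,s\in P'$ be disjoint. Then $F(r)\cap F(s)=\emptyset$, since otherwise $r$ and $s$ would share a tail, and $F(r\cup s)=F(r)\cup F(s)$, since a union of two bounded sets is bounded. A common level $n$ of $r$ and $s$ is a level of $r\cup s$, with $(r\cup s)_n=r_n\sqcup s_n$. For $v\in V_{r_n}$ and $w\in V_{s_n}$,
\[
\Bigl(v\prod_{F(r)}\varphi^i_n\Bigr)\Bigl(w\prod_{F(s)}\varphi^i_n\Bigr)=vw\prod_{F(r\cup s)}\varphi^i_n .
\]
So the products at level $n$ are compatible with the transition maps and define $V_r\times V_s\to V_{r\cup s}$; replacing $\varphi$ by $c$ gives the products for $T$. Commutativity, associativity, (S1), (S3) and multiplicativity of $m$ are identities between finitely many elements, and they hold at any level common to the supports involved. The map $V_r\otimes V_s\to V_{r\cup s}$ is the direct limit of the isomorphisms $V_{r_n}\otimes V_{s_n}\to V_{(r\cup s)_n}$, and tensor products commute with direct limits, so it is an isomorphism. The same argument applies to $T$.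

\emph{Property \eqref{eq:kill}.} Let $\tau=\tau^i$ and drop the index $i$. Here $F(\tau)=\{i\}$, every $n$ is a level, and $\tau_n=d_0\cup\dots\cup d_{n-1}$. An element of $T_\tau$ is the class of some $t\in T_{\tau_n}$, hence also the class of $tc_n\in T_{\tau_{n+1}}$. For $s=\tau_{\ge n+1}$ the number $n+1$ is a level and $s_{n+1}=\emptyset$; let $h_0\in T_s$ be the class of $1\in T_\emptyset$. Multiplying at level $n+1$, we see that the class of $tc_n$ is $(tc_n)h_0=c_n(th_0)$, and $th_0\in T_{\tau\setminus d_n}$.
\end{proof}

\section{A system that anticipates every large disjoint family}\label{sec:recursion}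

We now iterate. The goal is a system in which every large family of vectors $c_i$ on disjoint supports contains a sequence along which a thread was added. There are too many large families to list, so at a limit stage $\beta$ we list only subfamilies of a fixed size $\lambda$, arranged in $\omega$ columns that move up to $\beta$, and for each of them we pick one block from every column. If $\mu$ is the number of these arrays, the choice for each array must be almost disjoint from fewer than $\mu$ earlier threads. We shall see that one earlier thread excludes at most $2^{\aleph_0}$ members of any family of pairwise eventually different choice functions $\omega\to\lambda$. So we want $\mu$ such functions, and $\mu>2^{\aleph_0}$. With $\mu=2^\lambda$ this asks for $\lambda^{\aleph_0}=2^\lambda>2^{\aleph_0}$. The cardinal $\aleph_0$ satisfies the equation but not the inequality, and we use a larger one. Let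
\[
\lambda_0=\max(\aleph_0,|k|),\qquad\lambda_{n+1}=2^{\lambda_n},\qquad\lambda=\sup_n\lambda_n,\qquad\mu=2^\lambda,\qquad\kappa=\mu^+ .
\]
Then
\begin{equation}\label{eq:card}
|k|,\,2^{\aleph_0}\le\lambda_1<\lambda<\mu,\qquad \mu^{\aleph_0}=\mu^\lambda=\mu,\qquad\lambda^{\aleph_0}=\mu .
\end{equation}
Indeed $\mu^\lambda=2^{\lambda\cdot\lambda}=\mu$, and $\sum_n\lambda_n=\lambda$ gives $\mu=\prod_n2^{\lambda_n}\le\lambda^{\aleph_0}\le\mu^{\aleph_0}=\mu$. The successor cardinal $\kappa$ is regular: a union of at most $\mu$ sets of size at most $\mu$ has size at most $\mu$. So every subset of $\kappa$ of size at most $\mu$ is bounded in $\kappa$, and a map from a set of size $\kappa$ to a set of size at most $\mu$ is constant on a subset of size $\kappa$.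

Fix injections $j_n\colon\lambda^{n+1}\to\lambda$, and let $\mathcal H$ be the set of functions $n\mapsto j_n(\zeta(0),\dots,\zeta(n))$ for $\zeta\in\lambda^\omega$. If $\zeta$ and $\zeta'$ differ at $n_0$, the two functions differ at all $n\ge n_0$. Hence $|\mathcal H|=\mu$, and distinct members of $\mathcal H$ agree at only finitely many $n$.

\begin{proposition}\label{prop:special}
There are a support family $P$ of countable subsets of $\kappa$ with $\bigcup P=\kappa$, a system on $P$ and a multiplicative functional on $V$ with the following property. If $(d_i)_{i\in I}$ is a family of pairwise disjoint nonempty members of $P$ with $|I|=\kappa$, and $0\ne c_i\in T_{d_i}$, then there is $\tau\in P$ such that every element of $T_\tau$ has the form $c_ih$ with $i\in I$, $d_i\subseteq\tau$ and $h\in T_{\tau\setminus d_i}$.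
\end{proposition}

\begin{proof}
By recursion on $\beta<\kappa$ we define pairs on support families $P_\beta$, each extending the earlier ones, such that $P_\beta$ consists of countable sets, $\bigcup P_\beta=\beta$ and $|P_\beta|\le\mu$. Let $P_0=\{\emptyset\}$ with $m=\mathrm{id}_k$, and obtain $P_{\beta+1}$ by adding the point $\beta$ as in Lemma~\ref{lem:point}.

\emph{Limit stages.} Let $\beta<\kappa$ be a limit ordinal and let $P_{<\beta}=\bigcup_{\gamma<\beta}P_\gamma$ carry the union pair. Its members are bounded in $\beta$, and $|P_{<\beta}|\le\mu$ since $|\beta|\le\mu$. An \emph{array at $\beta$} is a family $(d_{n,\nu},c_{n,\nu})_{n<\omega,\,\nu<\lambda}$ such that the $d_{n,\nu}\in P_{<\beta}$ are nonempty and pairwise disjoint, $0\ne c_{n,\nu}\in T_{d_{n,\nu}}$, and for each $\gamma<\beta$ there is $n_0$ with $d_{n,\nu}\cap\gamma=\emptyset$ for all $n\ge n_0$ and all $\nu$. A space of countable dimension has at most $\lambda_0$ elements, so each entry takes one of at most $\mu$ values and there are at most $\mu^\lambda=\mu$ arrays. If there is none, put $P_\beta=P_{<\beta}$. Otherwise list them, with repetitions allowed,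 as $(d^\xi_{n,\nu},c^\xi_{n,\nu})$ for $\xi<\mu$.

By recursion on $\xi<\mu$ we choose $\eta_\xi\in\mathcal H$ such that the set $\tau^\xi=\bigcup_nd^\xi_{n,\eta_\xi(n)}$ satisfies, for all $\zeta<\xi$,
\begin{equation}\label{eq:ad}
d^\xi_{n,\eta_\xi(n)}\cap\tau^\zeta=\emptyset\quad\text{for all but finitely many }n .
\end{equation}
To see that this is possible, fix $\zeta<\xi$ and let $Q=\{(n,\nu):d^\xi_{n,\nu}\cap\tau^\zeta\ne\emptyset\}$. It is countable, because $\tau^\zeta$ is countable and the sets $d^\xi_{n,\nu}$ are disjoint. If $\eta\in\mathcal H$ violates \eqref{eq:ad} for $\zeta$, the graph of $\eta$ meets $Q$ in an infinite set. Graphs of distinct members of $\mathcal H$ have finite intersection, so these infinite subsets of $Q$ are distinct, and at most $2^{\aleph_0}$ functions $\eta$ are excluded by $\zeta$. In total at most $|\xi|\cdot2^{\aleph_0}<\mu=|\mathcal H|$ are excluded.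

For each $\xi$ and $n$, Lemma~\ref{lem:forms}(iii) gives $\varphi^\xi_n$ and a nonzero multiple $c^\xi_n$ of $c^\xi_{n,\eta_\xi(n)}$ with $m(\varphi^\xi_n)=1=\langle\varphi^\xi_n,c^\xi_n\rangle$. Then $(d^\xi_{n,\eta_\xi(n)},c^\xi_n,\varphi^\xi_n)_{n<\omega}$ is a thread with support $\tau^\xi$; conditions (T1) and (T2) come from the definition of an array. For $\zeta<\xi$, \eqref{eq:ad} puts $\tau^\xi\cap\tau^\zeta$ inside finitely many blocks, so it is bounded. Let $P_\beta$ be the extension given by Lemma~\ref{lem:threads}. Its members are countable, and each is given by some $q\in P_{<\beta}$, a finite subset of $\mu$ and an integer, so $|P_\beta|\le\mu$.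

\emph{The final system.} Let $P=\bigcup_{\beta<\kappa}P_\beta$ with the union pair, and let $(d_i,c_i)_{i\in I}$ be as in the statement. We show that this family contains an array at some stage. Put $\gamma_0=0$. Given $\gamma_n<\kappa$, at most $\mu$ of the disjoint sets $d_i$ meet $\gamma_n$, so there is $I_n\subseteq I$ with $|I_n|=\lambda$ and $d_i\cap\gamma_n=\emptyset$ for $i\in I_n$. By regularity of $\kappa$ there is $\gamma_{n+1}$ with $\gamma_n<\gamma_{n+1}<\kappa$ and $d_i\in P_{\gamma_{n+1}}$ for all $i\in I_n$. The sets $I_n$ are pairwise disjoint: if $n<n'$ and $i\in I_n$, then $\emptyset\ne d_i\subseteq\gamma_{n+1}\subseteq\gamma_{n'}$, so $i\notin I_{n'}$. Let $\beta=\sup_n\gamma_n<\kappa$, a limit ordinal, and let $(d_{n,\nu},c_{n,\nu})_{\nu<\lambda}$ enumerate $(d_i,c_i)_{i\in I_n}$ without repetition. This is an array at $\beta$, since any $\gamma<\beta$ is at most $\gamma_n$ for all large $n$. So it is the $\xi$th array for some $\xi$. Put $\tau=\tau^\xi\in P_\beta$. Its blocks are among the $d_i$, its vectors $c^\xi_n$ are scalar multiples of the corresponding $c_i$, and \eqref{eq:kill} gives the claim.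
\end{proof}

The limit stages are the only place where left and right are treated differently: the vectors $c\in T_d$ are arbitrary, and the vectors $\varphi\in V_d$ are chosen afterwards to protect $m$.

\section{No left module}\label{sec:left}

Let $R$ be the ring of the system in Proposition~\ref{prop:special}. Throughout this section we assume that
\[
M\text{ is a uniform left }R\text{-module with }e_pM\ne0\text{ for all }p\in P,
\]
and we derive a contradiction. Uniformity is essential, since $M=R$ also has $e_pM\ne0$ for all $p$. It is used in Lemmas~\ref{lem:step1} and~\ref{lem:step2}. The first of these transfers the hypothesis from $M$ to each nonzero element.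

\begin{lemma}\label{lem:step1}
$S_py\ne0$ for all $0\ne y\in M$ and $p\in P$.
\end{lemma}

\begin{proof}
By (R1), $J=\bigoplus_{p'\supseteq p}S_{p'}$ is a two-sided ideal. For any $a_1,\dots,a_n\in J$ there is $g\in J$ with $ga_i=a_i$ for all $i$. To see this, suppose $g\in J$ works for $a_1,\dots,a_{n-1}$ (take $g=0$ if $n=1$). Put $a=a_n-ga_n\in J$, write $a=aba$ by regularity, and let $h=ab\in J$ and $g'=g+h-hg$. Then $g'a_i=a_i$ for $i<n$, and $g'a_n=ga_n+ha=ga_n+a=a_n$.

Hence every element $y'=\sum_ia_iy_i$ of the submodule $JM$ satisfies $y'=gy'\in Jy'$. So $JM$ meets the submodule $M_0=\{y'\in M:Jy'=0\}$ in $0$. Since $JM\supseteq e_pM\ne0$, uniformity gives $M_0=0$, and so $Jy\ne0$.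

The ideal $J$ is spanned by the elements $a=v\otimes tt'$ with $p'\supseteq p$, $v\in V_{p'}$, $0\ne t\in T_p$, $t'\in T_{p'\setminus p}$, so $ay\ne0$ for one of them. Choose $w\in V_p$ with $\langle w,t\rangle=1$. By (R2) and \eqref{eq:action}, $a(w\otimes t)=v\otimes(tt')(w\otimes t)=a$. Therefore $a(w\otimes t)y\neq0$, and $(w\otimes t)y\ne0$.
\end{proof}

For $y\in M$ and $p\in P$ let
\[
\operatorname{Ann}_p(y)=\{t\in T_p:\ (v\otimes t)y=0\text{ for all }v\in V_p\},
\]
a subspace of $T_p$. For the generator of the module attached to a multiplicative functional $\chi$ on $T$, it is the kernel of $\chi$ on $T_p$. In general it has the following properties.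

\begin{lemma}\label{lem:ann}
Let $0\ne y\in M$ and let $p,q\in P$ be disjoint.
\begin{itemize}
\item[(A1)] If $(v\otimes t)y=0$ for one $0\ne v\in V_p$, then $t\in\operatorname{Ann}_p(y)$.
\item[(A2)] $\operatorname{Ann}_p(y)\,T_q\subseteq\operatorname{Ann}_{p\cup q}(y)$.
\item[(A3)] $\operatorname{Ann}_p(y)\ne T_p$. In particular $\operatorname{Ann}_\emptyset(y)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(A1) Choose $u\in T_p$ with $\langle v,u\rangle=1$; then $v'\otimes t=(v'\otimes u)(v\otimes t)$ for all $v'\in V_p$ by (R2). (A2) By (R3), $vv'\otimes tt'=(v'\otimes t')(v\otimes t)$, and the products $vv'$ span $V_{p\cup q}$. (A3) This is Lemma~\ref{lem:step1}, and $T_\emptyset=k$ has dimension $1$.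
\end{proof}

We want an element with nonzero annihilators on $\kappa$ disjoint supports. Near each point $x$, uniformity produces an annihilating vector, because two independent vectors of $T_{\{x\}}$ give two cyclic submodules that intersect. A nonzero annihilator on a support containing $x$ is not enough, since by (A2) it might be inherited from a smaller support that has nothing to do with $x$. The next lemma excludes this.

\begin{lemma}\label{lem:step2}
Let $0\ne y\in M$ and $x\in\kappa$. There are $p\in P$ with $x\in p$ and $t\in\operatorname{Ann}_p(y)$ such that $t\notin\operatorname{Ann}_r(y)\,T_{p\setminus r}$ for every $r\in P$ with $r\subseteq p\setminus\{x\}$.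
\end{lemma}

\begin{proof}
Take independent $\theta_1,\theta_2\in T_{\{x\}}$ and $0\ne\alpha\in V_{\{x\}}$, and put $y_i=(\alpha\otimes\theta_i)y$. If some $y_i$ is $0$, take $p=\{x\}$ and $t=\theta_i$. Then $t\in\operatorname{Ann}_p(y)$ by (A1), only $r=\emptyset$ occurs, and $\operatorname{Ann}_\emptyset(y)T_p=0$ by (A3).

Otherwise uniformity gives $a_1,a_2\in R$ with $a_1y_1=a_2y_2\ne0$. Choose $p\in P$ with $x\in p$ and $a_1,a_2\in R_p$, and, by Lemma~\ref{lem:step1}, $v\otimes u\in S_p$ with $(v\otimes u)a_1y_1\ne0$. Applying (R2) twice,
\[
(v\otimes u)\,a_i\,(\alpha\otimes\theta_i)=v\otimes(ua_i)(\alpha\otimes\theta_i)=v\otimes\theta_ic_i\qquad\text{with }c_i\in T_{p\setminus\{x\}},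
\]
because \eqref{eq:action} gives $(\theta'u')(\alpha\otimes\theta_i)=\langle\alpha,\theta'\rangle\theta_iu'$ for $\theta'\in T_{\{x\}}$, $u'\in T_{p\setminus\{x\}}$. So $(v\otimes\theta_1c_1)y=(v\otimes\theta_2c_2)y\ne0$. By (A1), $t=\theta_1c_1-\theta_2c_2$ lies in $\operatorname{Ann}_p(y)$, while $\theta_1c_1$ does not.

Suppose $t\in\operatorname{Ann}_r(y)T_{p\setminus r}$ with $r\subseteq p\setminus\{x\}$. Under $T_p\cong W\otimes T_{p\setminus\{x\}}$ this subspace corresponds to $W\otimes U$, where $U=\operatorname{Ann}_r(y)T_{p\setminus(r\cup\{x\})}$. Let $\omega_1^*\colon W\to k$ be linear with $\theta_1\mapsto1$ and $\theta_2\mapsto0$. Then $\omega_1^*\otimes\mathrm{id}$ maps $W\otimes U$ into $U$ and $t$ to $c_1$, so $c_1\in U$. By (A2), $c_1\in\operatorname{Ann}_{p\setminus\{x\}}(y)$ and then $\theta_1c_1\in\operatorname{Ann}_p(y)$, a contradiction.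
\end{proof}

The supports obtained for different points overlap. Countability of the supports and the size of $\kappa$ let us reduce the overlap to a common root. This is a case of the $\Delta$-system lemma, and we include the proof.

\begin{lemma}\label{lem:delta}
Let $(p_x)_{x<\kappa}$ be countable subsets of $\kappa$ with $x\in p_x$. There are $Z\subseteq\kappa$ with $|Z|=\kappa$ and a set $r$ such that $x\notin r$ for $x\in Z$, and $p_x\cap p_{x'}=r$ for distinct $x,x'\in Z$.
\end{lemma}

\begin{proof}
For $X\subseteq\kappa$ and countable $r\subseteq X$, use Zorn's lemma to fix a maximal set $G(X,r)\subseteq\kappa$ such that $p_x\cap X=r$ for $x\in G(X,r)$ and the sets $p_x\setminus r$, $x\in G(X,r)$, are pairwise disjoint. If some $G(X,r)$ has size $\kappa$, take $Z=G(X,r)\setminus r$. Suppose that all of them have size at most $\mu$. Define $X_\xi$ for $\xi\le\omega_1$ by $X_0=\emptyset$, unions at limits, and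
\[
X_{\xi+1}=X_\xi\cup\bigcup\{p_x:\ x\in G(X_\xi,r),\ r\subseteq X_\xi\text{ countable}\}.
\]
A set of size at most $\mu$ has at most $\mu^{\aleph_0}=\mu$ countable subsets, and $\aleph_1\le\mu$, so $|X_\xi|\le\mu$ for all $\xi\le\omega_1$. Pick $x\in\kappa\setminus X_{\omega_1}$. The countable set $r=p_x\cap X_{\omega_1}$ lies in $X_\xi$ for some $\xi<\omega_1$, so $p_x\cap X_\xi=r$. The set $p_x\setminus r$ is disjoint from $X_{\xi+1}$, hence from $p_{x'}$ for all $x'\in G(X_\xi,r)$. Maximality gives $x\in G(X_\xi,r)$, so $x\in p_x\subseteq X_{\xi+1}$, a contradiction.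
\end{proof}

It remains to remove the root $r$. If the annihilating vectors have the form $uc_i$ with one fixed $u\in T_r\setminus\operatorname{Ann}_r(y)$, we can absorb $u$ into the module element by passing to $(\rho\otimes u)y$. In general they are sums $\sum_ju_jc^i_j$. Two such relations on disjoint supports can be combined to eliminate one $u_j$, as in Gaussian elimination, and this costs only half of the $\kappa$ supports.

\begin{lemma}\label{lem:step3}
There are $0\ne z\in M$, a family $(d_i)_{i\in I}$ of pairwise disjoint nonempty members of $P$ with $|I|=\kappa$, and vectors $0\ne c_i\in\operatorname{Ann}_{d_i}(z)$.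
\end{lemma}

\begin{proof}
Fix $0\ne y\in M$. For $x<\kappa$ take $p_x$ and $t_x$ from Lemma~\ref{lem:step2}, and take $Z$ and $r$ from Lemma~\ref{lem:delta}. Then $r\in P$, being an intersection of two members of $P$, and $r\subseteq p_x\setminus\{x\}$ for $x\in Z$. The sets $p_x\setminus r$ are pairwise disjoint and contain $x$. For $n\ge1$ consider the statement:
\begin{itemize}
\item[$(\ast_n)$] There are $u_1,\dots,u_n\in T_r$ independent modulo $\operatorname{Ann}_r(y)$, a family $(d_i)_{i\in I}$ of pairwise disjoint nonempty members of $P$ disjoint from $r$ with $|I|=\kappa$, and for each $i$ vectors $c^i_1,\dots,c^i_n\in T_{d_i}$, not all $0$, with $\sum_ju_jc^i_j\in\operatorname{Ann}_{r\cup d_i}(y)$.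
\end{itemize}

\emph{$(\ast_n)$ holds for some $n$.} Let $B$ be a basis of a complement of $\operatorname{Ann}_r(y)$ in $T_r$; it is countable. For $x\in Z$, the isomorphism $T_{p_x}\cong T_r\otimes T_{p_x\setminus r}$ lets us write $t_x=t'_x+\sum_{u\in B_x}uc^x_u$ with $t'_x\in\operatorname{Ann}_r(y)T_{p_x\setminus r}$, $B_x\subseteq B$ finite and $0\ne c^x_u\in T_{p_x\setminus r}$. Lemma~\ref{lem:step2} gives $B_x\ne\emptyset$, and (A2) shows that the sum $t_x-t'_x$ lies in $\operatorname{Ann}_{p_x}(y)$. There are countably many finite subsets of $B$, so $B_x$ is the same for $\kappa$ many $x$. These $x$ give $(\ast_n)$ with $n=|B_x|$ and $d_x=p_x\setminus r$.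

\emph{If $n\ge2$, then $(\ast_n)$ implies $(\ast_1)$ or $(\ast_{n-1})$.} For $\kappa$ many $i$ the same coordinate $c^i_j$ is nonzero, so after shrinking $I$ and renumbering we have $c^i_n\ne0$ for all $i$. There are two cases.

Suppose that for $\kappa$ many $i$ we have $c^i_j=\ell^i_jc^i_n$ with $\ell^i_j\in k$ for all $j<n$. Since $|k^{n-1}|\le\mu$, the tuple $(\ell^i_j)_{j<n}$ is a fixed $(\ell_j)_{j<n}$ for $\kappa$ many of them. For these $i$ we get $\sum_ju_jc^i_j=uc^i_n$ with $u=u_n+\sum_{j<n}\ell_ju_j\notin\operatorname{Ann}_r(y)$. This is $(\ast_1)$.

Otherwise, after shrinking $I$ again, for every $i$ some $c^i_j$ is not a multiple of $c^i_n$. Split $I$ into $\kappa$ disjoint pairs $(i,i')$. For each pair put $h_j=c^i_jc^{i'}_n-c^i_nc^{i'}_j\in T_{d_i\cup d_{i'}}$ for $j\le n$, so that $h_n=0$. By (A2),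
\[
\sum_{j<n}u_jh_j=\Bigl(\sum_{j\le n}u_jc^i_j\Bigr)c^{i'}_n-\Bigl(\sum_{j\le n}u_jc^{i'}_j\Bigr)c^i_n\in\operatorname{Ann}_{r\cup d_i\cup d_{i'}}(y).
\]
Some $h_j$ with $j<n$ is nonzero. Indeed, let $\psi\colon T_{d_{i'}}\to k$ be linear with $\psi(c^{i'}_n)=1$. Applying $\mathrm{id}\otimes\psi$ on $T_{d_i}\otimes T_{d_{i'}}$ to $h_j=0$ gives $c^i_j=\psi(c^{i'}_j)c^i_n$, and this fails for some $j<n$. So the sets $d_i\cup d_{i'}$ and the vectors $h_j$ witness $(\ast_{n-1})$.

\emph{Absorbing the root.} By induction $(\ast_1)$ holds: there are $u\in T_r\setminus\operatorname{Ann}_r(y)$ and $0\ne c_i\in T_{d_i}$ with $uc_i\in\operatorname{Ann}_{r\cup d_i}(y)$. Choose $0\ne\rho\in V_r$ and put $z=(\rho\otimes u)y$, which is nonzero by (A1). By (R3), $(w\otimes c_i)z=(w\rho\otimes c_iu)y=0$ for all $w\in V_{d_i}$, that is, $c_i\in\operatorname{Ann}_{d_i}(z)$.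
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $R$ be the ring of the system in Proposition~\ref{prop:special}, with the idempotents $e_p$ of Section~\ref{sec:systems}. It is a regular $k$-algebra by Propositions~\ref{prop:ring} and~\ref{prop:regular}, and (1) is Proposition~\ref{prop:right}. Suppose $M$ is an indecomposable injective left module with $e_pM\ne0$ for all $p$. It is uniform by Lemma~\ref{lem:uniform}, so the results of this section apply. Take $z$ and $(d_i,c_i)_{i\in I}$ from Lemma~\ref{lem:step3}, and then $\tau\in P$ from Proposition~\ref{prop:special}. Every element of $T_\tau$ has the form $c_ih$ with $h\in T_{\tau\setminus d_i}$, so it lies in $\operatorname{Ann}_{d_i}(z)T_{\tau\setminus d_i}\subseteq\operatorname{Ann}_\tau(z)$ by (A2). Thus $\operatorname{Ann}_\tau(z)=T_\tau$ with $z\ne0$, contradicting (A3). This proves (2).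
\end{proof}

\begin{thebibliography}{1}
\bibitem{Gregory} Lorna Gregory, \emph{Decidability of theories of modules over tubular algebras}, arXiv:1603.03284 (2016).
\end{thebibliography}
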